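\title{Products of a cyclic group and a group with a cyclic subgroup of index two}

\begin{abstract}
Let $X=GC$ be a finite group, where $C$ is cyclic, $G$ has a cyclic subgroup $A$ of index $2$, and $G\cap C=1$. Let $M$ be the largest subgroup of $X$ with $C\le M\subseteq AC$, and let $M_X$ be its core. We prove that there are exactly six possibilities for the triple $(M,M_X,X/M_X)$, in which $X/M_X$ is $\mathbb{Z}_2$, $D_8$, $A_4$, $S_4$ (in two ways), or one specific group $(\mathbb{Z}_4\times\mathbb{Z}_2)\rtimes\mathbb{Z}_4$ of order $32$. This confirms a conjecture posed by Yu. Each of the six possibilities occurs for infinitely many values of $|A|$.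
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. Let $G$ be a group with a cyclic subgroup $A=\langle a\rangle$ of order $n$ and index $2$. These are the groups
\[
G=\langle a,b\mid a^n=1,\ b^2=a^t,\ a^b=a^r\rangle,\qquad r^2\equiv 1,\quad t(r-1)\equiv 0 \pmod n;
\]
for instance, $r=-1$ and $t=0$ give the dihedral groups, and $r=1$ gives the abelian groups of this kind. We study groups that are the product of such a $G$ and a cyclic group:
\begin{equation}\label{eq:setting}
X=GC,\qquad C=\langle c\rangle \text{ of order } m\ge 2,\qquad G\cap C=1 .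
\end{equation}
Then $|X|=2nm$, and the subset $AC$ consists of exactly half of the elements of $X$.

If $AC$ is a subgroup, it is normal of index $2$, and it is a product of two cyclic groups, hence supersolvable \cite[VI.10.1]{Huppert}. This happens when $X=G\times C$, and one might guess that it always does. It does not. Compose permutations from left to right, and take
\[
X=\langle (1234),(13)\rangle\cong D_8,\qquad G=\langle (13),(24)\rangle,\qquad a=(13),\qquad c=(12)(34).
\]
Then $AC=\{1,a,c,ac\}$ contains two involutions and the $4$-cycle $ac=(1432)$, so it is not a subgroup.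

To measure the failure, let $M$ be a subgroup of largest order among the subgroups $L$ of $X$ with $C\le L\subseteq AC$. Such a subgroup has the form $\langle a^k\rangle C$, so the index $k=|A:M\cap A|$ says how much of $A$ must be given up to obtain a group. In the example above $M=C$ and all of $A$ is given up, but there $A$ has only two elements. The question is how large the loss can be in general, and how far $M$ is from being normal. The latter is measured by the \emph{core} $M_X=\bigcap_{x\in X}M^x$, the largest normal subgroup of $X$ contained in $M$, and by the quotient $X/M_X$.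

To state the answer we need one group of order $32$. Let $K=\langle k\rangle\times\langle v\rangle\cong\mathbb{Z}_4\times\mathbb{Z}_2$. The assignment $k\mapsto k^{-1}v$, $v\mapsto vk^2$ defines an automorphism of $K$: the images have orders $4$ and $2$, and they generate $K$ because $(k^{-1}v)^2=k^2$. Its square is $k\mapsto k^{-1}$, $v\mapsto v$, so it has order $4$. Put
\begin{equation}\label{eq:Gamma}
\Gamma=K\rtimes\langle c\rangle\cong(\mathbb{Z}_4\times\mathbb{Z}_2)\rtimes\mathbb{Z}_4,\qquad c^4=1,\quad k^c=k^{-1}v,\quad v^c=vk^2 .
\end{equation}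

\begin{theorem}\label{thm:main}
Let $X=GC$ be as in \eqref{eq:setting}. Then $M$ is unique, and exactly one of the following six cases holds.
\begin{center}
\begin{tabular}{c|ccc}
case & $M$ & $M_X$ & $X/M_X$\\
\hline
$1$ & $\langle a\rangle\langle c\rangle$ & $\langle a\rangle\langle c\rangle$ & $\mathbb{Z}_2$\\
$2$ & $\langle a^2\rangle\langle c\rangle$ & $\langle a^2\rangle\langle c^2\rangle$ & $D_8$\\
$3$ & $\langle a^2\rangle\langle c\rangle$ & $\langle a^2\rangle\langle c^3\rangle$ & $A_4$\\
$4$ & $\langle a^4\rangle\langle c\rangle$ & $\langle a^4\rangle\langle c^3\rangle$ & $S_4$\\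
$5$ & $\langle a^4\rangle\langle c\rangle$ & $\langle a^4\rangle\langle c^4\rangle$ & $\Gamma$\\
$6$ & $\langle a^3\rangle\langle c\rangle$ & $\langle a^3\rangle\langle c^4\rangle$ & $S_4$
\end{tabular}
\end{center}
\end{theorem}

The problem comes from Yu \cite{Yu}, where it is conjectured that one of these six cases holds, with $X/M_X$ in case~5 described as an extension of $\mathbb{Z}_4\times\mathbb{Z}_2$ by $\mathbb{Z}_4$. Theorem~\ref{thm:main} proves the conjecture and identifies that extension. So the naive guess is wrong only by a bounded amount: at most the index $4$ is lost in $A$, and $X$ always has a normal subgroup of index at most $32$ that is a product of two cyclic groups. No case can be removed from the list.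

\begin{theorem}\label{thm:occur}
Write $M\cap A=\langle a^k\rangle$. In cases $1,\dots,6$ the group $G/\langle a^k\rangle$ is, respectively,
\[
\mathbb{Z}_2,\quad \mathbb{Z}_2^2,\quad \mathbb{Z}_2^2,\quad D_8,\quad \mathbb{Z}_4\times\mathbb{Z}_2,\quad S_3 .
\]
Each case occurs for infinitely many $n$. Cases $2,\dots,6$ occur for every $n=kl$ with $\gcd(k,l)=1$, where $k=2,2,4,4,3$, respectively.
\end{theorem}

The proof runs as follows. Passing to $X/M_X$ gives a factorization of the same kind in which $C$ is core-free and no nontrivial subgroup of $A$ forms a subgroup with $C$ (Section~\ref{sec:reduction}). These \emph{reduced} factorizations have to be classified; the examples are in Section~\ref{sec:examples}. The group $X$ is solvable by a theorem of Kazarin, so we may take an elementary abelian minimal normal subgroup $N$. The main object is the subgroup $H=G\cap NC$. It is nearly as large as $N$. As a subgroup of $G$ it has a cyclic subgroup of index $2$, while as a subgroup of $NC$ that avoids $C$ it has very small exponent (Section~\ref{sec:traces}). These two properties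 force $|N|\le 4$ (Section~\ref{sec:bound}). If $|N|=4$, then $N$ is its own centralizer and $X$ is $A_4$ or $S_4$ (Section~\ref{sec:four}). If $|N|=2$, then $X$ is a $2$-group, and climbing from $C$ to $X$ in steps of index $2$ one finds $D_8$, then $\Gamma$, and then a contradiction (Section~\ref{sec:two}).

\section{Conventions and standard facts}\label{sec:background}

We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}x^y$; $o(x)$ is the order of $x$, and $x^U=\{x^y: y\in U\}$. An element $x$ factors uniquely as $x=x_2x_{2'}$ with $x_2,x_{2'}\in\langle x\rangle$ of $2$-power and odd order. A subgroup is \emph{core-free} if it contains no nontrivial normal subgroup of the whole group. A group $X$ is \emph{supersolvable} if it has a chain of normal subgroups of $X$ from $1$ to $X$ with cyclic factors; quotients of supersolvable groups are supersolvable. We use two published results.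

\begin{itemize}
\item[(K)] If $X=G_1G_2$ and each $G_i$ has a nilpotent subgroup of index at most $2$, then $X$ is solvable \cite{Kazarin}; for cyclic subgroups of index at most $2$ see already \cite{Monakhov}.
\item[(H)] A product of two cyclic groups is supersolvable \cite[VI.10.1]{Huppert}. In a supersolvable group minimal normal subgroups have prime order, and the elements of odd order form a normal subgroup whose index is a power of $2$ \cite[VI.9.1]{Huppert}.
\end{itemize}

The following textbook facts are used as well.

\begin{itemize}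
\item[(S1)] \emph{Products.} For subgroups $U,V$ we have $|UV|=|U||V|/|U\cap V|$, and $UV$ is a subgroup if and only if $UV=VU$. Dedekind's law: if $U\le L$ are subgroups, then $L\cap UV=U(L\cap V)$ and $L\cap VU=(L\cap V)U$.
\item[(S2)] \emph{Fixed points.} A $2$-group acting on a nontrivial $2$-group by automorphisms fixes a nonidentity element.
\item[(S3)] \emph{Coprime action.} Let $g$ be an automorphism of odd order of an elementary abelian $2$-group $V$. By Maschke's theorem $V$ is a semisimple $\mathbb{F}_2\langle g\rangle$-module. Hence $V=[V,g]\times C_V(g)$, and $g$ has no nontrivial fixed point on $V_1/V_2$ whenever $V_2\le V_1\le [V,g]$ are $g$-invariant.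
\item[(S4)] \emph{$2$-groups.} In a $2$-group $P$ every proper subgroup has index $2$ in some subgroup. The Frattini subgroup $\Phi(P)$ is generated by the squares of the elements of $P$, it is characteristic, and it contains all commutators. If $P$ is noncyclic and generated by two elements, then $P/\Phi(P)\cong\mathbb{Z}_2^2$.
\item[(S5)] \emph{The group $\operatorname{GL}(2,2)$.} The automorphism group of $\mathbb{Z}_2^2$ is $\operatorname{GL}(2,2)\cong S_3$, permuting the three involutions. An element of order $3$ permutes them cyclically, an element of order $2$ fixes exactly one, and the stabilizer of an involution has order $2$.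
\item[(S6)] \emph{The group $S_4$.} A subgroup of index $2$ contains all squares, and every $3$-cycle is a square. Hence $A_4$ is the only subgroup of order $12$ in $S_4$, and $A_4$, having eight $3$-cycles, has no subgroup of order $6$. The subgroups of order $8$ of $S_4$ are dihedral, those of order $6$ are isomorphic to $S_3$ (there is no element of order $6$), and the subgroup of order $4$ of $A_4$ is $\mathbb{Z}_2^2$.
\end{itemize}

\section{Reduction to a core-free cyclic factor}\label{sec:reduction}

\begin{lemma}\label{lem:M}
Let $X=GC$ be as in \eqref{eq:setting}. Then $M$ is unique and contains every subgroup $L$ with $C\le L\subseteq AC$. Moreover $M=\langle a^k\rangle C$ with $k\mid n$ and $M\cap G=\langle a^k\rangle$, and $M_X=\langle a^k\rangle\langle c^j\rangle$, where $j$ is the order of $cM_X$ in $X/M_X$.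
\end{lemma}

\begin{proof}
Let $C\le L\subseteq AC$. By Dedekind's law $L=(L\cap G)C$. If $a^ic^l\in G$, then $c^l\in G\cap C=1$, so $L\cap G\le A$. Thus $L=BC$ with $B=L\cap G\le A$. If $B_1C$ and $B_2C$ are two such subgroups, then
\[
B_1B_2C=B_1CB_2=CB_1B_2,
\]
so $B_1B_2C$ is again one, and it contains both. Hence $M$ is unique and contains every such $L$, and $M=\langle a^k\rangle C$ with $M\cap G=\langle a^k\rangle$ for some $k\mid n$.

The subgroup $\langle a^k\rangle$ is characteristic in the cyclic group $A$, which is normal in $G$, so it is normal in $G$. Every $x\in X=CG$ is $x=\gamma g$ with $\gamma\in C$, $g\in G$, and $M^x=M^g\ge\langle a^k\rangle^g=\langle a^k\rangle$. So $\langle a^k\rangle\le M_X\le M$, and Dedekind's law gives $M_X=\langle a^k\rangle(M_X\cap C)$. Finally $M_X\cap C=\langle c^j\rangle$ by the definition of $j$.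
\end{proof}

Thus the whole $A$-part of $M$ lies in the core, and in $X/M_X$ the image of $M$ is the image of $C$. This suggests the following definition, in which $C=1$ is allowed.

\begin{definition}\label{def:reduced}
A \emph{reduced factorization of type $(n,m)$} is a factorization $X=GC$ with $G\cap C=1$, where $C=\langle c\rangle$ has order $m\ge1$ and $A=\langle a\rangle$ is a subgroup of order $n$ and index $2$ in $G$, such that
\begin{itemize}
\item[(R1)] $C$ is core-free in $X$;
\item[(R2)] $BC$ is not a subgroup for any $1\ne B\le A$.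
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:quotient}
In the notation of Lemma~\ref{lem:M}, let bars denote images in $\bar X=X/M_X$. Then $\bar G\cong G/\langle a^k\rangle$, and $\bar X=\bar G\bar C$ is a reduced factorization of type $(k,j)$ with respect to $\bar A$.
\end{lemma}

\begin{proof}
Since $\langle a^k\rangle\le G\cap M_X\le G\cap M=\langle a^k\rangle$, we have $\bar G\cong G/\langle a^k\rangle$, of order $2k$, and $o(\bar a)=k$. Also $o(\bar c)=j$, and
\[
|\bar X|=\frac{2nm}{(n/k)(m/j)}=2kj=|\bar G|\,|\bar C|,
\]
so $\bar G\cap\bar C=1$. The subgroup $\bar C=\bar M=M/M_X$ is core-free, which is (R1). For (R2), suppose $\bar B\bar C$ is a subgroup with $\bar B\le\bar A$, and let $L$ be its full preimage in $X$. Then $C\le L\subseteq ACM_X=AM_XC=A\langle a^k\rangle\langle c^j\rangle C=AC$, so $L\le M$ by Lemma~\ref{lem:M}. Hence $\bar B\le\bar M\cap\bar G=\bar C\cap\bar G=1$.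
\end{proof}

The classification of reduced factorizations is the core of the paper.

\begin{theorem}\label{thm:reduced}
For a reduced factorization $X=GC$ of type $(n,m)$, the data $n,m,X,G$ are those of one of the following columns.
\begin{center}
\begin{tabular}{c|cccccc}
$(n,m)$ & $(1,1)$ & $(2,2)$ & $(2,3)$ & $(4,3)$ & $(4,4)$ & $(3,4)$\\
\hline
$X$ & $\mathbb{Z}_2$ & $D_8$ & $A_4$ & $S_4$ & $\Gamma$ & $S_4$\\
$G$ & $\mathbb{Z}_2$ & $\mathbb{Z}_2^2$ & $\mathbb{Z}_2^2$ & $D_8$ & $\mathbb{Z}_4\times\mathbb{Z}_2$ & $S_3$
\end{tabular}
\end{center}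
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:reduced}]
Apply Theorem~\ref{thm:reduced} to $X/M_X$, whose type is $(k,j)$ by Lemma~\ref{lem:quotient}. Since $M=\langle a^k\rangle\langle c\rangle$ and $M_X=\langle a^k\rangle\langle c^j\rangle$, the six columns give cases $1,\dots,6$. The orders $|X/M_X|=2,8,12,24,32,24$ separate all cases except $4$ and $6$. In case~4 we have $24=2\gcd(4,n)\gcd(3,m)$, so $4\mid n$ and $|A:M\cap A|=4$. In case~6 we have $24=2\gcd(3,n)\gcd(4,m)$, so $|A:M\cap A|=3$. Hence these two cases exclude each other as well.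
\end{proof}

Condition (R1) says that $X$ acts faithfully on the $2n$ cosets of $C$, so that $X$ is a transitive subgroup of $S_{2n}$ with cyclic point stabilizer. For very small $n$ this already settles the classification.

\begin{example}\label{ex:small}
If $n=1$, then $C$ has index $2$, so it is normal, so $C=1$ by (R1) and $X=G\cong\mathbb{Z}_2$. If $n\ge2$, then $C\ne1$, since otherwise $AC=A$ violates (R2). If $n=2$, then $X\le S_4$ and $C$ is a nontrivial cyclic subgroup of a point stabilizer $S_3$. So $m\in\{2,3\}$ and $|X|=4m\in\{8,12\}$, and $X$ is $D_8$ or $A_4$ by (S6).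
\end{example}

In the same way each $n$ admits only finitely many reduced factorizations; the content of Theorem~\ref{thm:reduced} is that there are none for $n>4$. Both conditions are needed for such a bound on $|X|$. The factorization $X=G\cdot 1$ satisfies (R1) for every $G$. If $X=GC$ is reduced and $\gcd(l,m)=1$, then $X\times\mathbb{Z}_l=G(C\times\mathbb{Z}_l)$ satisfies (R2), as one sees by projecting a subgroup $B(C\times\mathbb{Z}_l)$ to $X$.

\section{The reduced factorizations and the infinite families}\label{sec:examples}

We realize each column of Theorem~\ref{thm:reduced}. Besides proving Theorem~\ref{thm:occur}, these examples show which configurations the proof must leave standing.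

\begin{example}\label{ex:list}
In (a)--(d) the orders of $G$ and $C$ multiply to $|X|$. The condition $G\cap C=1$ holds because no element of prime order of $C$ lies in $G$, and (R1) holds because no subgroup of prime order of $C$ is normal in $X$.
\begin{itemize}
\item[(a)] \emph{Type $(2,2)$}: the factorization of $D_8$ in the introduction, where (R2) was checked.
\item[(b)] \emph{Type $(2,3)$}: $X=A_4$, $G\cong\mathbb{Z}_2^2$, $a$ any involution, $c$ a $3$-cycle. Here $AC$ would be a subgroup of order $6$ of $A_4$.
\item[(c)] \emph{Type $(4,3)$}: $X=S_4$, $G\cong D_8$, $a\in G$ a $4$-cycle, $c$ a $3$-cycle. Here $\langle a^2\rangle C$ would be a subgroup of order $6$ of $A_4$, and $AC$ a subgroup of order $12$ containing a $4$-cycle.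
\item[(d)] \emph{Type $(3,4)$}: $X=S_4$, $G\cong S_3$ the stabilizer of a point, $a\in G$ a $3$-cycle, $c$ a $4$-cycle. Again $AC$ would be a subgroup of order $12$ containing a $4$-cycle.
\end{itemize}
By (S6) none of these subgroups exists, so (R2) holds.
\end{example}

\begin{example}\label{ex:Gamma}
\emph{Type $(4,4)$}: $X=\Gamma$ and $C=\langle c\rangle$ as in \eqref{eq:Gamma}. Put $w=k^2$ and $a=kc^{-1}$. The involution $w$ is central, since $(k^2)^c=(k^{-1}v)^2=k^2$. Recall that $c^2$ inverts $k$ and fixes $v$. We compute
\[
a^2=k\,k^c\,c^{-2}=vc^2,\qquad a^3=vc^2\,kc^{-1}=vk^{-1}c,\qquad a^4=(vc^2)^2=1 .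
\]
Write elements of $\Gamma$ as $\kappa\gamma$ with $\kappa\in K$, $\gamma\in C$. The $K$-components of $1,a,a^2,a^3$ are $1,k,v,vk^{-1}$, which lie in the four different cosets of $\langle w\rangle$ in $K$. So the eight elements $a^iw^j$ have different $K$-components. Hence $G=\langle a\rangle\times\langle w\rangle\cong\mathbb{Z}_4\times\mathbb{Z}_2$, $G\cap C=1$ and $\Gamma=GC$.

A normal subgroup of $\Gamma$ inside $C$ meets $K$ trivially, so centralizes $K$, so is trivial because $C$ acts faithfully on $K$. This is (R1). For (R2), put $z=a^2=vc^2$. Then $c^v=vcv=c\,v^cv=cw$, hence $c^z=cw\notin C$. A subgroup $\langle z\rangle C$ would contain $C$ with index $2$, so $z$ would normalize $C$, which it does not. A subgroup $\langle a\rangle C$, of order $16$, would contain $c^{-1}c^z=w$, hence $G$ and $C$, hence all of $\Gamma$.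
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:occur}, assuming Theorem~\ref{thm:reduced}]
By Lemma~\ref{lem:quotient}, $G/\langle a^k\rangle\cong\bar G$, which is read off from the last row of the table in Theorem~\ref{thm:reduced}.

Case~1 occurs for $X=G\times\mathbb{Z}_m$ with any $G$ and any $m\ge2$. For the other cases let $Y=G_0C$ be one of the reduced factorizations of Examples~\ref{ex:list} and~\ref{ex:Gamma}, with $A_0\le G_0$ cyclic of order $k$ and index $2$, and let $\gcd(k,l)=1$. Put $X=Y\times\mathbb{Z}_l$, $G=G_0\times\mathbb{Z}_l$ and $A=\langle a\rangle=A_0\times\mathbb{Z}_l$, which is cyclic of order $n=kl$ and has index $2$ in $G$. Then $\langle a^k\rangle=\mathbb{Z}_l$. A subgroup $BC$ with $B\le A$ projects onto a subgroup $B_0C$ of $Y$ with $B_0\le A_0$, and $B_0=1$ by (R2); so $B\le\mathbb{Z}_l$. Hence $M=C\times\mathbb{Z}_l$. By (R1) for $Y$ we get $M_X=\mathbb{Z}_l$ and $X/M_X\cong Y$.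
\end{proof}

\section{Overgroups of $C$ and their traces in $G$}\label{sec:traces}

For the rest of the paper $X=GC$ is a reduced factorization of type $(n,m)$ with $n\ge2$; then $m\ge2$ by Example~\ref{ex:small}. We fix two names:
\[
z=a^{n/2}\ \text{ if $n$ is even},\qquad u=c^{m/2}\ \text{ if $m$ is even}.
\]
These are the unique involutions of $A$ and of $C$. For a subgroup $L\ge C$ we call $L\cap G$ the \emph{trace} of $L$. Condition (R2) enters the proof through the next two lemmas.

\begin{lemma}\label{lem:trace}
Let $C\le L\le X$. Then $|L\cap G|=|L:C|$. If $L\ne C$, then $L\cap G\not\le A$, so $L\cap A$ is a cyclic subgroup of index $2$ in $L\cap G$. If moreover $L\cap G$ is a $2$-group of order at least $4$, then $n$ is even and $z\in L$.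
\end{lemma}

\begin{proof}
By Dedekind's law $L=(L\cap G)C$, and $G\cap C=1$ gives the order. If $L\neq C$ and $L\cap G\le A$, then $B=L\cap G\ne1$ violates (R2). In the last situation $L\cap A$ is a nontrivial $2$-subgroup of $A$, so it contains $z$.
\end{proof}

\begin{lemma}\label{lem:z}
Let $n$ be even. Then $z\in Z(G)$ and $z^X=z^C$. The element $z$ does not normalize $C$; in particular $z^c\ne z$.
\end{lemma}

\begin{proof}
The subgroup $\langle z\rangle$ has order $2$ and is characteristic in $A\trianglelefteq G$, so $z\in Z(G)$. For $g\in G$, $\gamma\in C$ we have $z^{g\gamma}=z^\gamma$. If $z$ normalized $C$, then $\langle z\rangle C$ would be a subgroup, against (R2).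
\end{proof}

Most contradictions below end in $z^c=z$. We now apply Lemma~\ref{lem:trace} to $L=NC$ with $N$ normal. Part (b) of the next lemma is the only place where (K) is used.

\begin{lemma}\label{lem:normal}
\begin{itemize}
\item[(a)] If $1\ne N\trianglelefteq X$, then $X=ANC$, and $X/N$ is a product of two cyclic groups, hence supersolvable.
\item[(b)] Every minimal normal subgroup of $X$ is an elementary abelian $2$-group, and $X$ has no nontrivial normal subgroup of odd order.
\item[(c)] If $N$ is a minimal normal subgroup of $X$, then $Q=X/C_X(N)$ has no nontrivial normal $2$-subgroup.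
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (R1), $N\not\le C$, so $NC\ne C$, and Lemma~\ref{lem:trace} gives $x\in (G\cap NC)\setminus A$. Then $G=A\cup Ax\subseteq ANC$, so $X=GC=ANC$. Thus $X/N$ is the product of the images of $A$ and $C$, and (H) applies.

(b) By (K), $X$ is solvable, so a minimal normal subgroup $N$ is an elementary abelian $p$-group for some prime $p$. The trace of $NC$ has order $|NC:C|=|N:N\cap C|$, a power of $p$, and it has a subgroup of index $2$. So $p=2$. A nontrivial normal subgroup of odd order would contain a minimal normal subgroup of $X$.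

(c) Let $P$ be a normal $2$-subgroup of $Q$. Then $C_N(P)$ is normal in $X$, and nontrivial by (S2), so $C_N(P)=N$. Since $Q$ acts faithfully on $N$, $P=1$.
\end{proof}

The mechanism that bounds $N$ is visible in its purest form when $m$ is odd.

\begin{example}\label{ex:modd}
Let $m$ be odd, let $N$ be a minimal normal subgroup and $H=G\cap NC$. Then $N\cap C=1$, so $|H|=|N|$. Since $NC/N$ has odd order, the $2$-group $H$ lies in $N$, so $H=N$. Now $H$ is elementary abelian because it lies in $N$, and it has a cyclic subgroup of index $2$ by Lemma~\ref{lem:trace}. Hence $|N|\le4$. Equality holds in Example~\ref{ex:list}(b) and~(c), where $N$ is the normal four-group of $S_4$.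
\end{example}

\begin{remark}\label{rem:index}
This is where the index of $A$ in $G$ matters. Let $F$ be the field with $2^d$ elements, $d\ge2$, and let $X=G\rtimes C$ with $G=(F,+)$ and $C=F^\times$ acting by multiplication; let $A\le G$ have order $2$. Then $C$ is cyclic and acts faithfully on $G$, which gives (R1). A subgroup $AC$ would make $A=AC\cap G$ invariant under $C$, which is transitive on $F\setminus\{0\}$; this gives (R2). Here $N=G$ is a minimal normal subgroup of order $2^d$. Only for $d=2$, where $X\cong A_4$, does $A$ have index $2$.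
\end{remark}

When $m$ is even, the trace $H$ need not lie in $N$.

\begin{example}\label{ex:meven}
In Example~\ref{ex:list}(d) take $c=(1234)$ and $G$ the stabilizer of $4$, and let $N$ be the normal four-group. Then $u=c^2=(13)(24)\in N$, the group $NC$ is dihedral of order $8$, and $H=G\cap NC=\langle(13)\rangle$. Here $(13)=\nu\gamma$ with $\nu=(12)(34)\in N$ and $\gamma=c$ of order $4$.
\end{example}

So we must control elements $\nu\gamma$ of $G$ with $\nu\in N$ and $\gamma\in C$. The next lemma does this when the two factors commute; it is where $G\cap C=1$ is used beyond counting.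

\begin{lemma}\label{lem:exponent}
Let $P$ be a $2$-subgroup of $X$ normalized by $c$.
\begin{itemize}
\item[(a)] $P\langle c_2\rangle$ contains every $2$-subgroup of $PC$. The trace $G\cap PC$ is a $2$-group of order $|P:P\cap C|$, contained in $P\langle c_2\rangle$.
\item[(b)] Let $P$ be elementary abelian, and let $x=\nu\gamma\in G$ with $\nu\in P$ and with $\gamma\in\langle c_2\rangle$ centralizing $P$. Then $x^2=1$ and $\gamma\in\{1,u\}$, where $\gamma=1$ if $m$ is odd.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The group $PC/P$ is cyclic, so the preimage $P\langle c_2\rangle$ of its Sylow $2$-subgroup is a normal Sylow $2$-subgroup of $PC$. The order of the trace is $|PC:C|=|P:P\cap C|$ by Lemma~\ref{lem:trace}.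

(b) We have $x^2=\nu^2\gamma^2=\gamma^2\in G\cap C=1$.
\end{proof}

\section{Minimal normal subgroups have order at most four}\label{sec:bound}

Fix a minimal normal subgroup $N$ of $X$, and put
\[
H=G\cap NC,\qquad H\cap A=\langle h\rangle,\qquad Q=X/C_X(N).
\]
In this section and the next, bars denote images in $Q$. Since $N\cap C$ is cyclic and elementary abelian, it is $1$ or $\langle u\rangle$. By Lemmas~\ref{lem:exponent}(a) and~\ref{lem:trace},
\begin{equation}\label{eq:H}
|H|=|N:N\cap C|\in\{|N|,\,|N|/2\},\qquad |H|=2\,o(h),\qquad H\le N\langle c_2\rangle .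
\end{equation}
To bound $|N|$ we must bound $o(h)$, and Lemma~\ref{lem:exponent}(b) does so wherever $c_2$ acts trivially. The action of $c_2$ is constrained by that of $c_{2'}$, with which it commutes. So we split $N$ by (S3):
\[
N=T\times D,\qquad T=[N,c_{2'}],\qquad D=C_N(c_{2'}).
\]
Both factors are $c$-invariant, and $N\cap C\le D$; in particular $T\cap C=1$. On $T$ irreducible $C$-sections have order at least $4$ and are centralized by $c_2$, which quickly makes traces too large for their exponent.

\begin{lemma}\label{lem:TD}
If $T\ne1$, then $|T|=4$, $c_2$ centralizes $T$, and $|D:D\cap C|\le2$.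
\end{lemma}

\begin{proof}
Let $V_2<V_1\le T$ be $c$-invariant with $V_1/V_2$ an irreducible $C$-module. By (S3), $c_{2'}$ has no nontrivial fixed point on $V_1/V_2$, so $|V_1/V_2|\ge4$. The fixed points of $c_2$ on $V_1/V_2$ form a $C$-submodule, nontrivial by (S2), so $c_2$ acts trivially on $V_1/V_2$.

Let $T_1\le T$ be an irreducible submodule. Then $|T_1|\ge4$ and $c_2$ centralizes $T_1$. The trace $H_1=G\cap T_1C$ has order $|T_1|$, and by Lemma~\ref{lem:exponent} all its elements square to $1$. It has a cyclic subgroup of index $2$, so $|H_1|\le4$. Hence $|T_1|=|H_1|=4$, and $n$ is even and $z\in H_1$ by Lemma~\ref{lem:trace}.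

Suppose $T\ne T_1$, and choose $T_1<T_2\le T$ with $T_2/T_1$ irreducible. Then $|T_2|\ge16$. As $c_2$ is trivial on $T_1$ and on $T_2/T_1$, we have $(c_2-1)^2=0$ on $T_2$; in characteristic $2$ this says that $c_2^2$ centralizes $T_2$. The trace of $T_2C$ has order at least $16$, so it contains an element $x\in A$ of order at least $8$, and $x=\nu\gamma$ with $\nu\in T_2$, $\gamma\in\langle c_2\rangle$. Now $x^2=\nu\nu^{\gamma^{-1}}\gamma^2$, where $\nu\nu^{\gamma^{-1}}\in T_2$ and $\gamma^2$ centralizes $T_2$. Lemma~\ref{lem:exponent}(b) applied to $x^2$ gives $x^4=1$, a contradiction. So $T=T_1$.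

Both $TC$ and $DC$ are overgroups of $C$, and $A$ has only one involution to offer to their traces. Indeed $TC\cap DC=C$: if $\nu\gamma=\delta\gamma'$ with $\nu\in T$, $\delta\in D$, $\gamma,\gamma'\in C$, then $\delta^{-1}\nu\in N\cap C\le D$, so $\nu\in T\cap D=1$. As $z\in TC$ and $z\notin C$, we get $z\notin DC$. By Lemma~\ref{lem:trace} the trace of $DC$, a $2$-group of order $|D:D\cap C|$, has order at most $2$.
\end{proof}

\begin{proposition}\label{prop:bound}
$|N|\le4$.
\end{proposition}

\begin{proof}
Suppose $|N|\ge8$. Write $h=\nu\gamma$ with $\nu\in N$, $\gamma\in\langle c_2\rangle$. We first record: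
\begin{equation}\label{eq:star}
\text{if $\gamma$ centralizes $N$, then $|N|=8$ and $z\in N$.}
\end{equation}
Indeed, Lemma~\ref{lem:exponent}(b) then gives $h^2=1$ and $\gamma\in\{1,u\}$. By \eqref{eq:H}, $4\le|N|/2\le|H|=2\,o(h)\le4$. So $|N|=8$, $N\cap C=\langle u\rangle$ and $o(h)=2$. Thus $z=h=\nu\gamma\in N$.

\medskip
\noindent\emph{Case $T=1$.} Here $c_{2'}$ gives no information on $c_2$, but $\bar c$ is a $2$-element, so the odd part of $Q$ must come from $a$. We show that $\bar a$ has odd order and acts on $N$ without nontrivial fixed points.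

By Lemma~\ref{lem:normal}(a), $Q=\langle\bar a\rangle\langle\bar c\rangle$ is supersolvable and $|Q|$ divides $o(\bar a)\,o(\bar c)$. So the order of $Y=\langle\bar a_{2'}\rangle$ is the full odd part of $|Q|$, and by (H), $Y$ is the normal subgroup of elements of odd order. Let $S$ be a Sylow $2$-subgroup of $C_Q(Y)$. Since $Y\le C_Q(Y)$, we have $C_Q(Y)=Y\times S$, so $S$ is characteristic in $C_Q(Y)\trianglelefteq Q$, and $S=1$ by Lemma~\ref{lem:normal}(c). Thus $\bar a\in C_Q(Y)=Y$, and $Y=\langle\bar a\rangle$. If $Y=1$, then $Q$ is a $2$-group, so $Q=1$ and $N$ is central of order $2$, which is false. So $C_N(a)=C_N(Y)$ is a normal subgroup of $X$ properly contained in $N$, and $C_N(a)=1$.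

As $\bar a$ has odd order, the $2$-element $h\in A$ centralizes $N$, and so does $\gamma=\nu^{-1}h$. By \eqref{eq:star}, $z\in N\cap A\le C_N(a)=1$, a contradiction.

\medskip
\noindent\emph{Case $T\ne1$, and $c_2$ does not centralize $N$.} By Lemma~\ref{lem:TD}, $c_2$ centralizes $T$, so it acts nontrivially on $D$, and $|D|\le2|D\cap C|\le4$. Hence $|D|=4$, $u\in D$, and $\bar c_2$ is an involution by (S5). Now $|N|=16$, so $\gamma$ does not centralize $N$ by \eqref{eq:star}, and $\bar h=\bar\gamma=\bar c_2$. Since $\langle h\rangle\trianglelefteq G$, the subgroup $\langle\bar h\rangle$ of order $2$ is normalized, hence centralized, by $\bar G$. It is centralized by $\bar c$ because $\bar h=\bar c_2$. So $\langle\bar h\rangle$ is a normal subgroup of order $2$ of $Q=\bar G\bar C$, against Lemma~\ref{lem:normal}(c).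

\medskip
\noindent\emph{Case $T\ne1$, and $c_2$ centralizes $N$.} By \eqref{eq:star}, $|N|=8$ and $z\in N$. The element $c_{2'}$ is trivial on $D$ and induces a nontrivial automorphism of odd order on $T\cong\mathbb{Z}_2^2$, so $\bar c$ has order $3$. By Lemma~\ref{lem:z}, $z^X=z^C$ has exactly three elements $z_1,z_2,z_3\in N$. Their product is fixed by $X$; it is $1$, since otherwise it would generate a normal subgroup of order $2$ inside $N$. So $\{1,z_1,z_2,z_3\}$ is a normal subgroup of $X$ of order $4$ inside $N$, which contradicts the minimality of $N$.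
\end{proof}

\section{A minimal normal subgroup of order four: $A_4$ and $S_4$}\label{sec:four}

Keep the notation of Section~\ref{sec:bound} and assume $|N|=4$. Then $Q\le\operatorname{GL}(2,2)\cong S_3$, and $Q$ fixes no involution of $N$, so $Q\cong\mathbb{Z}_3$ or $S_3$ by (S5). The size of $X$ is now governed by $C_X(N)$, and the aim is to show $C_X(N)=N$. The first lemma says that this suffices; the second says what a counterexample provides.

\begin{lemma}\label{lem:S4}
If $C_X(N)=N$, then $X\cong A_4$ or $X\cong S_4$, according as $Q\cong\mathbb{Z}_3$ or $Q\cong S_3$.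
\end{lemma}

\begin{proof}
Here $|X|=4|Q|\in\{12,24\}$. Let $P$ be a Sylow $3$-subgroup. It acts nontrivially on $N$, so $C_N(P)=1$ by (S5). If $\nu\in N$ normalizes $P$, then $[\nu,P]\le N\cap P=1$, so $\nu=1$. Thus $P$ has four conjugates under $N$, and by Sylow's theorem $X$ has exactly four Sylow $3$-subgroups. Let $J$ be the kernel of the conjugation action on them. Then $J\cap N=1$, so $J$ centralizes $N$, so $J\le N$ and $J=1$. Hence $X$ embeds in $S_4$, and (S6) applies.
\end{proof}

\begin{lemma}\label{lem:R}
If $C_X(N)\ne N$, there is $R\trianglelefteq X$ with $N<R\le C_X(N)$, $|R|=8$ and $R/N\le Z(X/N)$.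
\end{lemma}

\begin{proof}
The nontrivial normal subgroup $C_X(N)/N$ of $X/N$ contains a minimal normal subgroup $R/N$ of $X/N$, which has prime order $p$ by Lemma~\ref{lem:normal}(a) and (H). If $p$ is odd and $P$ is a Sylow $p$-subgroup of $R$, then $R=N\times P$, so $P$ is characteristic in $R$ and normal in $X$, against Lemma~\ref{lem:normal}(b). So $p=2$, and a normal subgroup of order $2$ is central.
\end{proof}

Given such an $R$, either $R\le NC$, or $RC$ is an overgroup of $C$ whose trace is twice as large as $H$ and so captures a larger part of $A$. We treat the cases $o(\bar c)\le2$ and $o(\bar c)=3$ in turn.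

\begin{proposition}\label{prop:34}
If $|N|=4$ and $o(\bar c)\le2$, then $(n,m)=(3,4)$, $X\cong S_4$ and $G\cong S_3$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:normal}(a), $|Q|$ divides $o(\bar a)\,o(\bar c)$, so $o(\bar a)=3$. Consequently $C_N(a)=1$, the only $a$-invariant subgroups of $N$ are $1$ and $N$, and the $2$-elements of $A$ centralize $N$. Also $c^2$ and $c_{2'}$ centralize $N$.

\medskip
\noindent\emph{Step 1: $u\in N$.} Suppose $N\cap C=1$. Then $|H|=4$ and $z\in H$, say $z=\nu\gamma$ with $\nu\in N$, $\gamma\in\langle c_2\rangle$. As $z$ and $\nu$ centralize $N$, so does $\gamma$, and $\gamma\in\{1,u\}$ by Lemma~\ref{lem:exponent}(b). In either case $zz^c=\nu\gamma\nu^c\gamma=\nu\nu^c\in N$. Since $c^2$ centralizes $\nu$ and $\gamma$, Lemma~\ref{lem:z} gives $z^X=\{z,z^c\}$. The element $a$ permutes this set and fixes $z$, so it fixes $z^c$. Hence $zz^c\in C_N(a)=1$ and $z^c=z$, against Lemma~\ref{lem:z}. So $N\cap C=\langle u\rangle$.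

\medskip
\noindent\emph{Step 2: $o(c_2)=4$ and $Q\cong S_3$.} Now $|H|=2$, say $H=\langle x\rangle$ with $x=\nu\gamma$, $\nu\in N$, $\gamma\in\langle c_2\rangle$; Example~\ref{ex:meven} is of this kind. The subgroup $N\cap G$ is $a$-invariant and does not contain $u$, so $N\cap G=1$. If $\gamma$ centralized $N$, Lemma~\ref{lem:exponent}(b) would give $x\in N\langle u\rangle=N$, which is impossible. So $\bar\gamma=\bar c$ is an involution, $Q\cong S_3$, and $C_N(\gamma)=\langle u\rangle$ by (S5). We have $1=x^2=\nu\nu^{\gamma^{-1}}\gamma^2$, and $\nu\nu^{\gamma^{-1}}$ is fixed by $\gamma$ because $\gamma^2$ centralizes $N$. Hence $\gamma^2\in\langle u\rangle$. If $\gamma^2=1$, then $\gamma\in\langle u\rangle\le N$ centralizes $N$; so $\gamma^2=u$ and $o(\gamma)=4$. Since $c_2^2$ centralizes $N$ and $\gamma$ does not, $\gamma$ generates $\langle c_2\rangle$.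

\medskip
\noindent\emph{Step 3: $C_X(N)=N$.} Otherwise take $R$ as in Lemma~\ref{lem:R}. If $R\le NC$, then $R\le N\langle c_2\rangle$ by Lemma~\ref{lem:exponent}(a). The latter group has order $4\cdot4/2=8=|R|$, so $c_2\in R$ centralizes $N$, which is false. So $R\cap NC=N$, hence $R\cap C=\langle u\rangle$, and the trace of $RC$ has order $4$. By Lemma~\ref{lem:trace}, $n$ is even and $z\in RC$. We show that both parts of $c$ centralize $z$. The elements $x\in G$ and $\nu\in N$ centralize $z$, hence so does $\gamma=\nu^{-1}x$, and with it $c_2$. The group $RC/N$ is abelian because $R/N$ is central, so $z^{c_{2'}}=z\nu'$ with $\nu'\in N$. As $c_{2'}$ centralizes $N$, conjugating $l=o(c_{2'})$ times gives $z=z\nu'^{\,l}$ with $l$ odd, so $\nu'=1$. Thus $z^c=z$, against Lemma~\ref{lem:z}.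

\medskip
By Lemma~\ref{lem:S4}, $X\cong S_4$, so $nm=12$. Since $3\mid n$ and $4\mid m$, we get $(n,m)=(3,4)$, and $G$, of order $6$, is $S_3$ by (S6).
\end{proof}

\begin{proposition}\label{prop:m3}
If $|N|=4$ and $o(\bar c)=3$, then either $(n,m)=(2,3)$, $X\cong A_4$, $G\cong\mathbb{Z}_2^2$, or $(n,m)=(4,3)$, $X\cong S_4$, $G\cong D_8$.
\end{proposition}

\begin{proof}
Here $c_2$ centralizes $N$, $c$ permutes the involutions of $N$ cyclically, and $N\cap C\le C_N(c)=1$. Suppose $C_X(N)\ne N$ and take $R$ as in Lemma~\ref{lem:R}.

\medskip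
\noindent\emph{The case $R\le NC$.} By Dedekind's law $R=N(R\cap C)$ with $|R\cap C|=2$. So $m$ is even and $R=N\times\langle u\rangle$ is elementary abelian. The group $X$ acts by conjugation on the four-element set $\Sigma=R\setminus N=uN$, and $N$ acts trivially; write $U^\Sigma$ for the permutation group induced by a subgroup $U$. The element $c$ fixes $u$ and induces a $3$-cycle on the other three points. By (R1), $u$ is not fixed by $X$, so $X$ is transitive on $\Sigma$. By Lemma~\ref{lem:normal}(a), $X=CNA$, and $CN$ fixes $u$, so $A$ is transitive on $\Sigma$; since $A$ is cyclic, $a$ induces a $4$-cycle. A subgroup of $S_4$ containing a $3$-cycle and a $4$-cycle has order divisible by $12$ and is not $A_4$, so $|X^\Sigma|=24$ by (S6). But $X^\Sigma=C^\Sigma A^\Sigma$ has at most $3\cdot4$ elements, a contradiction.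

\medskip
\noindent\emph{The case $R\not\le NC$.} Then $R\cap NC=N$, so $R\cap C\le N\cap C=1$, and the trace of $RC$ has order $8$. By Lemma~\ref{lem:trace} it contains $y\in A$ of order $4$, and $y^2=z$. As $RC/N$ is abelian, $y^c=y\nu'$ with $\nu'\in N$. By Lemma~\ref{lem:exponent}(a), $y\in R\langle c_2\rangle$, which centralizes $N$. Therefore $z^c=(y\nu')^2=y^2=z$, against Lemma~\ref{lem:z}.

\medskip
So $C_X(N)=N$ and $Q=X/N$. Since $N\cap C=1$, we get $m=o(\bar c)=3$ and $|X|=6n$. Lemma~\ref{lem:S4} gives $X\cong A_4$ with $n=2$ or $X\cong S_4$ with $n=4$, and (S6) identifies $G$, of order $4$ or $8$.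
\end{proof}

\section{A central involution: $D_8$ and $\Gamma$}\label{sec:two}

It remains to treat $|N|=2$. Let $N=\langle w\rangle$; then $w\in Z(X)$, and $w\notin C$ by (R1).

\begin{proposition}\label{prop:2group}
If $|N|=2$, then either $(n,m)=(2,2)$, $X\cong D_8$, $G\cong\mathbb{Z}_2^2$, or $(n,m)=(4,4)$, $X\cong\Gamma$, $G\cong\mathbb{Z}_4\times\mathbb{Z}_2$.
\end{proposition}

The proof occupies the rest of this section.

\subsection*{The chain from $C\times\langle w\rangle$ to $X$}
By Lemma~\ref{lem:normal}(a), $X/\langle w\rangle$ is supersolvable, hence so is $X$. By (H) the elements of odd order form a normal subgroup, which is trivial by Lemma~\ref{lem:normal}(b). So $X$ is a $2$-group; write $n=2^e$ with $e\ge1$, and note that $m\ge2$ is a power of $2$.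

Put $X_0=C\times\langle w\rangle$. Its trace has order $2$ and is not contained in $A$, so
\begin{equation}\label{eq:x}
A\cap X_0=1,\qquad G\cap X_0=\langle x\rangle,\qquad x\in G\setminus A,\qquad x\in\{w,wu\},
\end{equation}
the last because $x$ is an involution of $X_0$ outside $C$. By Lemma~\ref{lem:normal}(a), $X=AX_0$, and $|X:X_0|=2^e$. By (S4) there is a chain $X_0<X_1<\dots<X_e=X$ with all indices $2$; in particular $X_{i-1}\trianglelefteq X_i$ and $|X_i|=2^{i+1}m$. By Dedekind's law $X_i=(A\cap X_i)X_0$, and $|A\cap X_i|=2^i$, so
\[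
X_i=\langle a^{n/2^i}\rangle X_0 .
\]
Each step adjoins a square root of the element of $A$ adjoined in the step before: first $z$, then $y=a^{n/4}$ with $y^2=z$, then $g=a^{n/8}$ with $g^2=y$. The action of $z$ on $c$ is restricted by (R2), and it must be the square of the action of $y$, which in turn must be the square of the action of $g$. We shall see that the first square root exists in essentially one way and the second does not exist.

\subsection*{The first step and the group $D_8$}
The element $z$ normalizes $X_0$, fixes $w$, and induces an automorphism of $X_0/\langle w\rangle\cong C$. So $c^z=c^sw^\delta$ with $s$ odd, and $\delta=1$ since $z$ does not normalize $C$ (Lemma~\ref{lem:z}):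
\begin{equation}\label{eq:z}
c^z=c^sw,\qquad (c^2)^z=c^{2s},\qquad s\text{ odd}.
\end{equation}

Let $e=1$. Then $X=X_1=\langle z\rangle X_0$ normalizes $\langle c^2\rangle$, so $m=2$ by (R1). Thus $|X|=8$, $X$ is nonabelian, and $X_0\cong\mathbb{Z}_2^2$, so $X\cong D_8$. The group $G$ has order $4$ and contains the distinct involutions $a$ and $x$, so $G\cong\mathbb{Z}_2^2$.

\subsection*{The second step}
Let $e\ge2$. The element $y$ normalizes $X_1$, but perhaps not $X_0$. To locate $c^y$ we use the Frattini quotient of $X_1$. By \eqref{eq:z}, $w\in\langle c,z\rangle$, so $X_1=\langle c,z\rangle$ is nonabelian and generated by two elements, and $\Phi_1=\Phi(X_1)$ has order $4m/4=m$. It contains $c^2$ and $[c,z]=c^{s-1}w$ with $s-1$ even, hence $w$. Comparing orders,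
\[
\Phi_1=\langle c^2\rangle\times\langle w\rangle,\qquad X_1/\Phi_1=\{\Phi_1,\ c\Phi_1,\ z\Phi_1,\ cz\Phi_1\}.
\]
Since $y$ fixes $z$, either $c^y\in c\Phi_1$ or $c^y\in cz\Phi_1=c\Phi_1z$. In the first case $c^y=c^iw^\eta$ with $i$ odd, and $c^z=c^{y^2}=c^{i^2}w^{\eta(i+1)}=c^{i^2}\in C$, contradicting \eqref{eq:z}. Therefore
\begin{equation}\label{eq:y}
c^y=c^izw^\eta\quad(i\text{ odd},\ \eta\in\{0,1\}),\qquad (c^2)^y=c^izc^iz=c^i(c^i)^z=c^{i(s+1)}w .
\end{equation}
Squaring, $(c^4)^y=c^{2i(s+1)}\in\langle c^4\rangle$, so $\langle c^4\rangle\trianglelefteq X_2=\langle y\rangle X_0$. From now on $\equiv$ between group elements means equality in $X_2/\langle c^4\rangle$. We determine $m$, $s$ and $i$ modulo $4$; each excluded value would put $w$ into $C$.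
\begin{itemize}
\item If $m=2$, then \eqref{eq:y} reads $1=w$. So $4\mid m$.
\item If $s\equiv-1\pmod4$, then $(c^2)^y\equiv w$; conjugating by $y^{-1}$ gives $c^2\equiv w$. So $s\equiv1\pmod4$, and $c^z\equiv cw$.
\item If $i\equiv1\pmod4$, then $c^y\equiv czw^\eta$ and $c^z=c^{y^2}\equiv(czw^\eta)zw^\eta=c$. Together with $c^z\equiv cw$ this gives $w\equiv1$. So $i\equiv-1\pmod4$.
\end{itemize}
From $zcz\equiv cw$ we get $z^c\equiv zw$. In summary,
\begin{equation}\label{eq:mod4}
c^z\equiv cw,\qquad z^c\equiv zw,\qquad (c^2)^z\equiv c^2,\qquad c^y\equiv c^{-1}zw^\eta,\qquad (c^2)^y\equiv c^2w .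
\end{equation}

\subsection*{The group $\Gamma$}
Let $e=2$. Then $X=X_2$, $y=a$ and $z=a^2$. By (R1), $\langle c^4\rangle=1$, so $m=4$, $|X|=32$, and the congruences \eqref{eq:mod4} are equalities. If $\eta=1$, then
\[
(c^{-1})^a=(c^{-1}zw)^{-1}=wzc=wc\,z^c=cz,\qquad (c^{-1})^z=c^{-1}w,
\]
so after replacing the generator $c$ of $C$ by $c^{-1}$ we may assume $\eta=0$, that is, $c^a=c^{-1}z$.

Guided by Example~\ref{ex:Gamma}, put $k=ac$ and $v=c^2z$. Then
\[
k^2=a^2c^ac=zc^{-1}zc=z\,z^c=w,\qquad v^2=1,
\]
the latter because $z$ commutes with $c^2$. Next $v^a=c^2wz=vw$ and $v^c=c^2zw=vw$, so $v^k=(vw)^c=v$ and $v^c=vk^2$. Finally $a^c=a(c^a)^{-1}c=azc^2$, so $k^c=azc^3$, while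
\[
k^{-1}v=kwv=ac^3zw=az\,(c^3)^zw=az\,c^3w^3w=azc^3 .
\]
Thus $k^c=k^{-1}v$. The subgroup $K=\langle k,v\rangle$ is abelian and normalized by $c$, and $X=\langle a,c,w\rangle=\langle k,c\rangle$, so $K\trianglelefteq X$ and $X=KC$. The intersection $K\cap C$ is centralized by $K$ and by $C$, so it is normal in $X$, and trivial by (R1). Hence $|K|=32/4=8$. As $k^4=v^2=1$, this forces $K=\langle k\rangle\times\langle v\rangle\cong\mathbb{Z}_4\times\mathbb{Z}_2$. So $X=K\rtimes C$ with the action \eqref{eq:Gamma}, that is, $X\cong\Gamma$.

To identify $G$, recall from \eqref{eq:x} that $x\in\{w,wu\}$ normalizes $A$, where $u=c^2$. Since $u^a=uw$, we have $a^{wu}=a\,u^au=aw$, and $aw\notin A$ because $A\cap X_0=1$. So $x=w$ and $G=\langle a\rangle\times\langle w\rangle\cong\mathbb{Z}_4\times\mathbb{Z}_2$.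

\begin{remark}\label{rem:presentation}
In terms of the generators of the two factors,
\[
\Gamma\cong\langle a,c,w\mid a^4=c^4=w^2=1,\ w\text{ central},\ c^{a^2}=cw,\ c^a=c^{-1}a^2\rangle .
\]
Indeed, the computations with $k$ and $v$ use only these relations; note that $(c^2)^a=(c^{-1}z)^2=c^{-1}(c^{-1})^z=c^2w$. They show that the presented group is $KC$ with $|K|\le8$, so its order is at most $32$. It maps onto $X\cong\Gamma$, where $X$ exists by Example~\ref{ex:Gamma}.
\end{remark}

\subsection*{There is no third step}
Suppose $e\ge3$. The element $g$ normalizes $X_2$ and fixes $y$, $z$ and $w$. We repeat the Frattini argument one level up. The group $X_2=\langle c,y\rangle$ (it contains $z=y^2$, hence $w$) is nonabelian of order $8m$, so $\Phi_2=\Phi(X_2)$ has order $2m$. Being generated by squares, it contains $\Phi_1$ and $z$, and $z\notin\Phi_1\le X_0$ by \eqref{eq:x}. Comparing orders, $\Phi_2=\Phi_1\langle z\rangle=\langle c^2,z,w\rangle\le X_1$. Since $g$ acts on $X_2/\Phi_2=\{\Phi_2,\,c\Phi_2,\,y\Phi_2,\,yc\Phi_2\}$ and fixes $y\Phi_2$, either $c^g\in c\Phi_2$ or $c^g\in yc\Phi_2$.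

\medskip
\noindent\emph{The case $c^g\in c\Phi_2$.} Then $c^g\in X_1$, so $g$ normalizes $X_1=\langle c,z\rangle$ and acts on $X_1/\Phi_1\cong\mathbb{Z}_2^2$, fixing the involution $z\Phi_1$. By (S5), $y=g^2$ acts trivially on $X_1/\Phi_1$. This contradicts $c^y\in cz\Phi_1$.

\medskip
\noindent\emph{The case $c^g=yc\varphi$ with $\varphi\in\Phi_2$.} The obstruction is that elements of $yc\Phi_2$ have smaller squares than $c$. We compute $(c^g)^2$ in $X_2/\langle c^4\rangle$; this does not require $g$ to normalize $\langle c^4\rangle$. We have $(yc\varphi)^2=(yc)^2\,\varphi^{yc}\varphi$, and by \eqref{eq:mod4}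
\[
(yc)^2=y^2c^yc\equiv zc^{-1}zw^\eta c=z\,z^cw^\eta\equiv w^{1+\eta}.
\]
By \eqref{eq:mod4} again, $\Phi_2/\langle c^4\rangle$ is elementary abelian, generated by the images of $c^2$, $z$, $w$. So $\varphi\mapsto\varphi^{yc}\varphi$ induces an endomorphism of it, with
\[
c^2\mapsto (c^2w)^cc^2\equiv w,\qquad z\mapsto z^cz\equiv w,\qquad w\mapsto1 .
\]
Hence $(c^2)^g=(c^g)^2\in\langle c^4\rangle\times\langle w\rangle$. The element $(c^2)^g$ has order $m/2$. If $m\ge8$, elements of $\langle c^4\rangle\times\langle w\rangle$ have order at most $\max(2,m/4)<m/2$, a contradiction. If $m=4$, then $(c^2)^g$ is the involution of $\langle w\rangle$, so $c^2=w^{g^{-1}}=w\in C$, again a contradiction.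

\medskip
Thus $e\le2$, and Proposition~\ref{prop:2group} is proved.

\begin{proof}[Proof of Theorem~\ref{thm:reduced}]
If $n=1$, Example~\ref{ex:small} gives the first column. If $n\ge2$, let $N$ be a minimal normal subgroup of $X$. By Lemma~\ref{lem:normal}(b) and Proposition~\ref{prop:bound}, $|N|\in\{2,4\}$. If $|N|=4$, then $o(\bar c)\le3$, and Propositions~\ref{prop:34} and~\ref{prop:m3} give the columns $(3,4)$, $(2,3)$ and $(4,3)$. If $|N|=2$, Proposition~\ref{prop:2group} gives the columns $(2,2)$ and $(4,4)$.
\end{proof}

Theorems~\ref{thm:main} and~\ref{thm:occur} were deduced from Theorem~\ref{thm:reduced} in Sections~\ref{sec:reduction} and~\ref{sec:examples}, so their proofs are complete.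

\begin{thebibliography}{9}

\bibitem{Huppert}
Huppert, \emph{Endliche Gruppen I}.

\bibitem{Kazarin}
L.~S.~Kazarin, \emph{On the product of two groups that are close to being nilpotent}, Mat. Sb. 110 (1979), 51--65.

\bibitem{Monakhov}
V.~S.~Monakhov, Math. Notes 16 (1974).

\bibitem{Yu}
Hao Yu, \emph{The Product of a Semi Dihedral Group And a Cyclic Group}, arXiv:2310.00345 (2023).

\end{thebibliography}
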